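# Triangle-free right-angled Artin groups in a product of three trees

## 1. A coloring with $n$ colors gives $n$ trees

Let $\Gamma$ be a finite simplicial graph. The right-angled Artin group $A_\Gamma$ is generated by the vertices of $\Gamma$, subject only to the relations that two generators commute whenever they are joined by an edge. We give it the word metric of this generating set. The graph is *$n$-colorable* if its vertices can be colored with $n$ colors so that adjacent vertices have different colors. A *tree* is a simplicial tree with its path metric, possibly not locally finite, and products of trees carry the $\ell^1$ metric.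

We begin with a case that is easy and whose proof is the model for everything later.

**Proposition 1.** If $\Gamma$ is $n$-colorable, then $A_\Gamma$ embeds isometrically in a product of $n$ trees.

Two instances need no proof. If $\Gamma$ has no edges, one color suffices, $A_\Gamma$ is free, and its Cayley graph is a tree. If $\Gamma$ is a single edge, two colors suffice, and $A_\Gamma=\mathbb Z^2$ is isometric to the vertex set of a product of two lines with the $\ell^1$ metric.

A tempting algebraic proof is to let $V_i$ be the set of vertices of color $i$ and to map $A_\Gamma$ to the product of the free groups $F(V_i)$ by killing, for each $i$, all generators outside $V_i$. This fails: if $a,b$ are non-adjacent vertices of different colors, then the commutator $[a,b]$ is sent to the identity in every factor, although it has infinite order (killing all generators other than $a,b$ maps $A_\Gamma$ onto the free group $F(a,b)$, in which $[a,b]$ has infinite order). The right trees come from geometry.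

**The cube complex.** Let $X$ be the universal cover of the Salvetti complex of $A_\Gamma$. Its vertices are the elements of $A_\Gamma$, its edges join $g$ to $gv$ for each generator $v$, and a $k$-cube is attached to every set $\{g\prod_{i\in S}v_i: S\subseteq\{1,\dots,k\}\}$ where $v_1,\dots,v_k$ are pairwise adjacent in $\Gamma$. By Charney–Davis, $X$ is a CAT(0) cube complex. Its 1-skeleton is the Cayley graph, and its dimension is the clique number of $\Gamma$.

For any CAT(0) cube complex $X$, write $X^0$ for the vertex set and $d$ for the combinatorial metric, that is, the path metric of the 1-skeleton on $X^0$. We use the following standard facts (Sageev, Roller, Chepoi).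

- **(F1)** Each edge of $X$ crosses exactly one hyperplane. Opposite edges of a square cross the same hyperplane, and a hyperplane is a class of edges under the relation that these pairs generate.
- **(F2)** Each hyperplane splits $X^0$ into two nonempty convex *halfspaces*, and either halfspace determines the hyperplane. The distance $d(g,g')$ is the number of hyperplanes separating $g$ and $g'$.
- **(F3)** The 1-skeleton is a median graph: any three vertices have a median, which lies on geodesics between each two of them. By convexity, the median lies in every halfspace containing two of the three.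
- **(F4)** Two distinct hyperplanes *cross* if all four intersections of their halfspaces are nonempty. If $h_1,\dots,h_k$ pairwise cross, they all cross a common $k$-cube.

*Example.* Cut the quadrant $[0,\infty)^2$ into unit squares. The hyperplanes are the vertical lines $a_i$ at first coordinate $i-\frac12$ and the horizontal lines $b_j$ at second coordinate $j-\frac12$, for $i,j\ge1$. Every $a_i$ crosses every $b_j$, and no other pairs cross. We call this complex *the grid* and use it as a running example, with base vertex $(0,0)$.

**The poset of a vertex.** Fix a base vertex $o$ in a CAT(0) cube complex $X$. For a hyperplane $h$ let $h^+$ be its halfspace not containing $o$, and $h^-$ the other. Put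
$$h\le k\iff k^+\subseteq h^+ .$$
This is a partial order, because a halfspace determines its hyperplane. Write $h\parallel k$ if $h$ and $k$ cross. For a vertex $g$ let
$$H(g)=\{h: g\in h^+\},$$
the set of hyperplanes separating $g$ from $o$. By (F2) it is finite, $d(g,g')=|H(g)\,\triangle\,H(g')|$, and $g$ is determined by $H(g)$.

Three observations will be used constantly.

- If $h\ne k$ are in $H(g)$, then $g\in h^+\cap k^+$ and $o\in h^-\cap k^-$. So $h\parallel k$ unless $h^+\cap k^-$ or $h^-\cap k^+$ is empty, and these mean $k\le h$ and $h\le k$. Hence exactly one of $h<k$, $k<h$, $h\parallel k$ holds: in the poset $H(g)$, incomparable means crossing.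
- $H(g)$ is *down-closed* in the set of all hyperplanes: if $h\le k\in H(g)$, then $g\in k^+\subseteq h^+$, so $h\in H(g)$.
- An intersection of down-closed sets is down-closed.

In the grid, $H(s,t)=\{a_1<\dots<a_s\}\cup\{b_1<\dots<b_t\}$.

*Proof of Proposition 1.* Opposite edges of a square carry the same generator, so by (F1) each hyperplane has a well-defined label, a vertex of $\Gamma$. Give it the color of that vertex. If two hyperplanes cross, they cross a common square by (F4), so their labels are adjacent in $\Gamma$ and their colors differ. Thus hyperplanes of the same color never cross.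

Let $T_i$ be the rooted tree whose vertices are the finite sequences of hyperplanes, a sequence being adjacent to those obtained from it by appending one term. The elements of $H(g)$ of color $i$ form a chain; let $F_i(g)\in T_i$ be this chain written in increasing order. Take $g,g'$ and put $D=H(g)\cap H(g')$. Since $D$ is down-closed, the terms of $F_i(g)$ lying in $D$ form an initial segment, and likewise for $F_i(g')$. These initial segments are equal, both being the list of elements of $D$ of color $i$. A common prefix has all its terms in $D$, so this list is the longest common prefix. Hence $d(F_i(g),F_i(g'))$ is the number of elements of color $i$ in $H(g)\,\triangle\,H(g')$, and summing over $i$ gives $d(g,g')$. $\square$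

The proof has two ingredients: a set of mutually non-crossing hyperplanes is recorded as a list, and as the vertex moves away from $o$ *the list grows only at its end*. What changes when $n$ colors are not available?

## 2. Few crossings, many colors

A graph is *triangle-free* if it contains no 3-cycle. A bipartite graph is triangle-free, but triangle-free graphs can have arbitrarily large chromatic number, by a classical theorem of graph theory. For a triangle-free $\Gamma$ the complex $X$ has dimension at most $2$. Bader, Bensaid and Petyt, in "Quasiisometric embeddings between right-angled Artin groups: rigidity" (arXiv:2605.12300, 2026), ask: if $\Gamma$ is triangle-free but not 2-colorable, can $A_\Gamma$ be quasiisometrically embedded in a product of three trees? Here a map $f$ is a *quasiisometric embedding* if there are $K\ge1$, $C\ge0$ with $\frac1K d(g,g')-C\le d(f(g),f(g'))\le K\,d(g,g')+C$ for all $g,g'$. We read the question for all such $\Gamma$. If $\Gamma$ is 3-colorable (a pentagon, say), Proposition 1 answers it. We shall prove that the answer is yes in all cases.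

**Theorem 2.** Let $X$ be a CAT(0) cube complex of dimension $\le2$ (no local finiteness assumed), and let $d$ be the combinatorial metric on $X^0$. There are simplicial trees $T_1,T_2,T_3$ and a map $f=(f_1,f_2,f_3):X^0\to T_1\times T_2\times T_3$ with
$$\tfrac13\,d(g,g')\le\sum_{i=1}^3d_{T_i}(f_i(g),f_i(g'))\le3\,d(g,g')\qquad\text{for all }g,g'\in X^0.$$

**Corollary 3.** For every finite triangle-free graph $\Gamma$, of any chromatic number, $A_\Gamma$ with its word metric admits such an embedding in a product of three trees. In particular the answer to the question is yes for every finite triangle-free graph that is not 2-colorable, with multiplicative constant $3$ and additive constant $0$, independent of $\Gamma$.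

Corollary 3 follows from Theorem 2 applied to the universal cover of the Salvetti complex: its dimension is the clique number of $\Gamma$, which is at most $2$, and $d$ is the word metric.

**A global coloring cannot work.** The proof of Proposition 1 needs a coloring of all hyperplanes in which crossing hyperplanes get different colors. Consider the hyperplanes crossed by the edges from $1$ to $v$, for $v$ a vertex of $\Gamma$. They have distinct labels, and if $v,v'$ are adjacent, the square at $1$ spanned by $v,v'$ shows that the hyperplanes cross. So such a coloring restricts to a proper coloring of $\Gamma$; if $\Gamma$ has chromatic number at least $4$, three colors do not suffice.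

**A coloring of each $H(g)$ separately.** In dimension $\le2$, (F4) says that *no three hyperplanes pairwise cross*. We call three pairwise crossing hyperplanes a *triple crossing*; it is impossible. So each poset $H(g)$ has *width* at most $2$: it has no three pairwise incomparable elements. By Dilworth's theorem $H(g)$ is a union of two chains. So two colors suffice for each $g$, but they must be compatible as $g$ varies. For an element that already crosses something in $H(g)$, we shall find a choice of color that never changes later. The trouble is with elements crossing nothing so far. Suppose we record in two lists only those elements that cross something, and wait with the others. In the grid, $H(s,0)=\{a_1<\dots<a_s\}$ contains no crossings, so both lists are empty at $(s,0)$. One step later, at $(s,1)$, the element $b_1$ crosses all $a_i$, and both lists together must contain $s+1$ elements. The map is not Lipschitz.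

So the elements must enter the lists at a bounded rate. The plan is to let each new element *pay* for the registration of at most two older ones, and to use the third tree for what is not yet registered.

From now on $X$ is a CAT(0) cube complex of dimension $\le2$ with base vertex $o$.

## 3. Vertices as down-closed sets

We first need that posets can be built up and taken apart one element at a time inside $X$.

**Lemma 4.** If $D\subseteq H(g)$ is down-closed, there is a unique vertex $v$ with $H(v)=D$.

*Proof.* Uniqueness holds since $H(v)$ determines $v$.

**Step 1: reduction to removing one maximal element.** A maximal element $h$ of $H(g)\setminus D$ is maximal in $H(g)$: an element $k>h$ of $H(g)$ would lie in $D$, and then $h\in D$. So it suffices to find, for each maximal $h$ of $H(g)$, a vertex $q$ with $H(q)=H(g)\setminus\{h\}$. The elements of $H(g)\setminus D$ can then be removed one by one.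

**Step 2: no halfspace $K$ satisfies $g\in K\subsetneq h^+$.** This is where maximality enters. Since $o\notin h^+$, we have $o\notin K$, so $K=k^+$ for a hyperplane $k$. Then $k\in H(g)$ and $h<k$, contradicting maximality.

**Step 3: the vertex.** Let $q\notin h^+$ be a vertex closest to $g$. Let $q_1$ be the neighbor of $q$ on a geodesic from $q$ to $g$. Then $q_1\in h^+$ by the choice of $q$, so $h$ separates $q$ from $q_1$. If $d(g,q)=1$, then $q_1=g$, the only hyperplane separating $g$ from $q$ is $h$, and $H(q)=H(g)\setminus\{h\}$ as required. Suppose $d(g,q)\ge2$. Then some hyperplane $k\ne h$ separates $g$ from $q$. Let $K$ be its halfspace containing $g$. Since $K\ne h^+$, Step 2 shows $K\not\subseteq h^+$, so there is $t\in K\setminus h^+$. The median $m$ of $g,q,t$ lies in $h^-$, as $q,t$ do, and in $K$, as $g,t$ do. It lies on a geodesic from $g$ to $q$, and $m\ne q$ because $q\notin K$. So $m\notin h^+$ is closer to $g$ than $q$ is, a contradiction. $\square$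

We draw the following consequences.

- For all $g,g'$ there is a vertex $m$ with $H(m)=H(g)\cap H(g')$.
- For each hyperplane $h$ there is a vertex $r(h)$ with $H(r(h))=\{k:k<h\}$. (Choose $g\in h^+$; the set is a down-closed subset of $H(g)$. In particular it is finite.)
- If $H(v)\subseteq H(g)$, one can go from $v$ to $g$ along edges by adding the elements of $H(g)\setminus H(v)$ one at a time, in any order that is a linear extension of $\le$: every intermediate set is down-closed.
- Every edge has the form $v\to w$ with $H(w)=H(v)\sqcup\{x\}$; we write $w=v+x$. Here $x$ is maximal in $H(w)$, since $x<k\in H(v)$ would give $x\in H(v)$. Conversely, for $x$ maximal in $H(w)$ we write $w-x$ for the vertex with $H(w-x)=H(w)\setminus\{x\}$.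

For $e\in H(g)$ put
$$I_g(e)=\{e'\in H(g):e'\parallel e\}.$$
This is a chain, for two crossing elements of it would form a triple crossing with $e$. For an edge $v\to w=v+x$ we abbreviate $I(x)=I_w(x)\subseteq H(v)$.

**Lemma 5.** Let $w=v+x$. Each $e\in H(v)$ satisfies $e<x$ or $e\parallel x$. If $I(x)\ne\emptyset$, then $y=\max I(x)$ is maximal in $H(v)$ and in $H(w)$, and the maximal elements of $H(w)$ are exactly $x,y$. If $I(x)=\emptyset$, the only maximal element of $H(w)$ is $x$.

*Proof.* The first statement holds as $x$ is maximal in $H(w)$. Let $y=\max I(x)$ and suppose $y<k\in H(v)$. If $k<x$, then $y<x$, contradicting $y\parallel x$. So $k\in I(x)$, contradicting the choice of $y$. Hence $y$ is maximal in $H(v)$, and also in $H(w)$ since $y\parallel x$. Maximal elements are pairwise incomparable, so there are at most two. If $I(x)=\emptyset$, all other elements lie below $x$. $\square$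

## 4. Payments

For each vertex $g$ we define a partial function $\pi_g$ from $H(g)$ to $H(g)$. If $\pi_g(e)=f$ we say that *$f$ pays $e$* and that *$e$ is paid at $g$*. Every $f$ will pay at most two elements, all of them crossing $f$; its *spare* is
$$s_g(f)=2-|\pi_g^{-1}(f)|\in\{0,1,2\}.$$

**Definition of the payments.** Start with $\pi_o=\emptyset$. For $w=v+x$, $\pi_w$ extends $\pi_v$ as follows.

- (i) If some element of $I(x)$ has positive spare at $v$, the smallest such element pays $x$; otherwise $x$ is unpaid at $w$.
- (ii) Let $u$ be the number of elements of $I(x)$ unpaid at $v$. Then $x$ pays the $\min(2,u)$ smallest of these.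

So a step $v\to v+x$ changes payers and spares only for $x$ and elements of $I(x)$. Also, if one of two elements pays the other, this payment is made when the later of the two is added.

*Examples.* If $X$ is a tree, nothing crosses and nobody is ever paid. In the grid, go from $(1,0)$ to $(1,1)$: $a_1$ pays $b_1$ by (i), and $b_1$ pays $a_1$ by (ii). Now go up a column, from $(2k,0)$ with $k\ge1$. At the start nobody is paid. Adding $b_1$, it is paid by $a_1$ and pays $a_1,a_2$. Adding $b_2$, it is paid by $a_1$ and pays $a_3,a_4$. In general:

- for $j\le k$, $b_j$ is paid by $a_{\lceil j/2\rceil}$ and pays $a_{2j-1},a_{2j}$;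
- for $k<j\le4k$, $b_j$ is paid by $a_{\lceil j/2\rceil}$ and pays nobody, since all $a_i$ are paid already, so its spare is $2$;
- for $j>4k$, all $a_i$ have spare $0$, and $b_j$ is unpaid and pays nobody.

**Lemma 6.** $\pi_g$ is well defined: it does not depend on which maximal element of $H(g)$ is added last.

*Proof.* We use induction on $|H(g)|$. There is something to prove only if $H(g)$ has two maximal elements $x\parallel y$. Let $v=(g-x)-y$, let $J_x=\{e\in H(v):e\parallel x\}$ and $J_y=\{e\in H(v):e\parallel y\}$, and let $u_x,u_y$ be the numbers of elements of $J_x,J_y$ unpaid at $v$. By induction $\pi_{v+x}$ and $\pi_{v+y}$ are well defined, and they arise from $\pi_v$ by adding $x$ and $y$.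

Since there is no triple crossing, $J_x\cap J_y=\emptyset$. Moreover $x$ lies above all of $J_y$: an $e\in J_y$ does not cross $x$ and is not above the maximal element $x$. Likewise $y$ lies above all of $J_x$.

Add first $x$, then $y$.

*Adding $x$ to $v$.* The chain crossing $x$ is $J_x$. The smallest element of $J_x$ with spare at $v$, if any, pays $x$; otherwise $x$ is unpaid at $v+x$. Then $x$ pays the $\min(2,u_x)$ smallest unpaid elements of $J_x$, so $s_{v+x}(x)=2-\min(2,u_x)$, which is positive exactly if $u_x\le1$. Payers and spares on $J_y$ do not change.

*Adding $y$ to $v+x$.* The chain crossing $y$ is $J_y\cup\{x\}$, with largest element $x$. So $y$ is paid by the smallest element of $J_y$ with spare at $v$, if any; otherwise by $x$ if $u_x\le1$; otherwise by nobody. And $y$ pays the $\min(2,u_y)$ smallest unpaid elements of $J_y$, and in addition $x$ if $x$ is unpaid at $v+x$ and $u_y\le1$.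

The result is this. All payments at $v$ are kept. The element $x$ pays the $\min(2,u_x)$ smallest unpaid elements of $J_x$, and $y$ pays the $\min(2,u_y)$ smallest unpaid elements of $J_y$. The payer of $x$ is the smallest element of $J_x$ with spare at $v$, if any; else $y$ if $u_y\le1$; else nobody. The payer of $y$ is the smallest element of $J_y$ with spare at $v$, if any; else $x$ if $u_x\le1$; else nobody. This description is symmetric in $x$ and $y$, so the other order gives the same $\pi_g$. $\square$

We now collect six properties. (P1)–(P3) describe the bookkeeping; (P4) will make lists grow at the end; (P5) and (P6) describe unpaid elements.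

**(P1)** If $H(v)\subseteq H(g)$, then $\pi_g$ extends $\pi_v$. So paid elements stay paid, and spares do not increase.

*Proof.* Go from $v$ to $g$ by adding elements; each step extends the payments. $\square$

**(P2)** If $s_g(f)>0$, all elements of $I_g(f)$ are paid at $g$.

*Proof.* Add the elements of $H(g)$ one at a time, starting at $o$. Spares do not increase, so the spare of $f$ is positive at all times after $f$ is added. When $f$ is added, rule (ii) leaves it positive spare only if $u\le1$, and then $f$ pays every unpaid element of $I(f)$. If later an $x\parallel f$ is added, then $f\in I(x)$ has positive spare just before, so $x$ is paid by (i). $\square$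

**(P3)** If $\pi_g(e)=f$, $e''<e$ and $e''\parallel f$, then $e''$ is paid at $g$.

*Proof.* Add the elements of $H(g)$ one at a time; $e''$ comes before $e$. If $e$ is added after $f$, then $f$ pays $e$ by (i), so $f$ has positive spare just before. At that moment $e''$ is present and crosses $f$, so it is paid by (P2). If $f$ is added after $e$, then $f$ pays $e$ by (ii), and $e''\in I(f)$ is present. If $e''$ is unpaid just before, then, being smaller than $e$, it is paid by $f$ too. $\square$

**(P4)** Let $v\to v+x$ be an edge, $e<e'$ in $I(x)$, and $e'$ paid at $v$. Then $e$ is paid at $v$. So the elements of $I(x)$ unpaid at $v$ form an upper segment of the chain $I(x)$.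

*Proof.* Let $f=\pi_v(e')$, so $f\parallel e'$. If $f\parallel e$, then (P3) shows that $e$ is paid. If $f\le e$, then $f<e'$, a contradiction. Suppose $f>e$. By Lemma 5, $f\parallel x$ or $f<x$. In the first case $f,e',x$ form a triple crossing. In the second case $e<x$, contradicting $e\in I(x)$. $\square$

**(P5)** Let $w=v+x$ with $x$ unpaid at $w$. Then every element of $I(x)$ is paid at $v$ and has spare $0$ at $v$. In particular $x$ pays nobody at $w$.

*Proof.* We use induction on $|H(v)|$. The spares are $0$ by rule (i). Suppose some element of $I(x)$ is unpaid at $v$. By (P4), $y=\max I(x)$ is unpaid at $v$. It is maximal in $H(v)$ by Lemma 5, so write $v=v'+y$. By induction all of $I_v(y)$ is paid at $v'$, so $y$ pays nobody at $v$ and $s_v(y)=2$. This contradicts spare $0$. The last statement is rule (ii) with $u=0$. $\square$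

**(P6)** If $t$ is maximal in $H(g)$ and unpaid at $g$, then $s_g(t)=2$, and all elements of $I_g(t)$ are paid with spare $0$ at $g$. Two crossing elements of $H(g)$ are never both unpaid at $g$.

*Proof.* For the first part apply (P5) to $g=(g-t)+t$: the elements of $I_g(t)$ are paid with spare $0$ at $g-t$, hence at $g$ by (P1), and $t$ pays nobody. For the second part, suppose that $e\parallel f$ are both unpaid at $g$. Let $v$ be the vertex with $H(v)=\{k:k\le e\text{ or }k\le f\}$. By (P1) both are unpaid at $v$, and both are maximal in $H(v)$. The first part at $v$ says that $f\in I_v(e)$ is paid at $v$, a contradiction. $\square$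

## 5. Colors that never change, and the maps $f_2,f_3$

**Step 1: coloring one vertex.** We color those elements of $H(g)$ that cross something. Let $\mathrm{Inc}(g)$ be the graph on $H(g)$ whose edges are the crossing pairs. As $H(g)$ is a union of two chains, $\mathrm{Inc}(g)$ is bipartite.

*Distinct components $C,C'$ of $\mathrm{Inc}(g)$ are ordered: all of one lies below all of the other.* Let $e\in C$ and let $f\parallel f'$ be in $C'$, with $e<f$. Then $e$ and $f'$ are comparable, since they are in different components, and $f'<e$ would give $f'<f$. So $e<f'$. By the reversed argument, $e>f$ implies $e>f'$. By connectivity of $C'$, each $e\in C$ lies below all of $C'$ or above all of $C'$. Exchanging the roles, each element of $C'$ lies below all of $C$ or above all of $C$. Hence one relation $e<f$ forces all relations. We write $C<C'$ or $C'<C$.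

*A component with more than one element has exactly two minimal elements.* There are at most two, by width. If there were only one, it would be comparable to all elements of the (finite) component, hence isolated in $\mathrm{Inc}(g)$, which is impossible in a connected graph with more than one vertex. The two minimal elements are incomparable, so they cross.

Fix a total order $\prec$ on the set of hyperplanes (by the axiom of choice in general; for $A_\Gamma$ the set is countable). For each non-singleton component $C$ of $\mathrm{Inc}(g)$ let $\kappa_g:C\to\{2,3\}$ be the proper 2-coloring that gives color $2$ to the $\prec$-smaller minimal element of $C$. It exists and is unique because $C$ is connected and bipartite. So $\kappa_g(e)$ is defined exactly if $I_g(e)\ne\emptyset$; in particular it is defined if $e$ is paid at $g$, because its payer crosses it. Elements of the same color never cross, as crossing elements lie in one component.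

*Example.* In the grid with $s,t\ge1$, $\mathrm{Inc}(s,t)$ is connected with minimal elements $a_1,b_1$. If $a_1\prec b_1$, all $a_i$ have color $2$ and all $b_j$ have color $3$.

**Step 2: colors persist.** This is the compatibility as $g$ varies.

**Lemma 7.** If $H(v)\subseteq H(g)$ and $\kappa_v(e)$ is defined, then $\kappa_g(e)=\kappa_v(e)$.

*Proof.* It suffices to treat an edge $v\to w=v+x$. Let $C$ be a non-singleton component of $\mathrm{Inc}(v)$ and $C'\supseteq C$ its component in $\mathrm{Inc}(w)$. If $C'=C$, there is nothing to prove. Otherwise $C'$ consists of $x$ and all components of $\mathrm{Inc}(v)$ meeting $I(x)$, among them $C$. Let $C_1\ne C$ be another of these, and let $s\in C_1\cap I(x)$.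

Suppose $C_1<C$. No $f\in C$ satisfies $f<x$, for otherwise $s<f<x$, contradicting $s\parallel x$. So by Lemma 5, $x$ crosses every element of $C$. But $C$ contains a crossing pair, and we get a triple crossing. Hence $C_1>C$.

So all elements of $C'\setminus(C\cup\{x\})$ lie above $C$, and $x$ lies below nothing in $H(w)$. Thus the two minimal elements of $C$ are minimal in $C'$, and they are the two minimal elements of $C'$. The restriction of $\kappa_w$ to $C$ is a proper coloring with the same normalization as $\kappa_v$, so it equals $\kappa_v$ on $C$. $\square$

**Step 3: the two lists.** For $i=2,3$ let $T_i$ be the rooted tree of finite sequences of hyperplanes from Section 1. Let $f_i(g)\in T_i$ be the increasing sequence of all $e\in H(g)$ that are paid at $g$ with $\kappa_g(e)=i$. These elements do not cross, so they form a chain.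

**Lemma 8.** Let $w=v+x$. Then $f_i(w)$ is $f_i(v)$ with the newly paid elements of color $i$ appended at the end. If $x$ is unpaid at $w$, then $f_2,f_3$ do not change. If $x$ is paid at $w$ and pays $p$ elements, then
$$d(f_2(v),f_2(w))+d(f_3(v),f_3(w))=1+p.$$

*Proof.* Elements paid at $v$ stay paid and keep their colors, by (P1) and Lemma 7. If $x$ is unpaid at $w$, it pays nobody by (P5), so nothing is newly paid. Suppose $x$ is paid at $w$. The newly paid elements are $x$ and the $p$ elements of $I(x)$ paid by $x$; these are $1+p$ elements, and it remains to see that they come at the end.

Elements of $H(w)$ of the same color as $x$ are comparable to $x$, hence $\le x$. So $x$ comes at the end. Let $e\in I(x)$ be newly paid, and let $e'$ be paid at $v$, of the same color as $e$. They are comparable and distinct. Suppose $e'>e$. Then $e'\not<x$, since $e\not<x$. So $e'\in I(x)$ by Lemma 5, and (P4) says that $e$ was paid at $v$, a contradiction. So $e'<e$. Finally, the elements of $I(x)$ have the color different from that of $x$, so the newly paid elements of $I(x)$ are appended, in increasing order, to one list and $x$ to the other. $\square$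

## 6. The third tree

**A queue is not a stack.** By (P6) the unpaid elements of $H(g)$ form a chain, and one might try to let $f_1(g)$ be their increasing list. This is not Lipschitz. At $(s,0)$ in the grid with $s\ge3$ the list is $(a_1,\dots,a_s)$, and at $(s,1)$ it is $(a_3,\dots,a_s)$, because $b_1$ is paid and pays $a_1,a_2$. The two lists have no common prefix and are at distance $2s-2$. The rule "pay the smallest first" is what makes $f_2,f_3$ grow at the end, but it removes unpaid elements at the wrong end. If the largest were paid first, the lists in $T_2,T_3$ would have insertions at the wrong end.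

So $f_1$ will keep the paid elements below an unpaid maximal one. It retreats only later, by the amount of spare that new elements do not use. Each edge $v\to v+x$ with $x$ paid has a budget of $3$: one unit for listing $x$, $p$ units for listing the elements that $x$ pays, and the remaining $2-p=s_{v+x}(x)$ units for moving $f_1$. The question is whether $f_1$ can be made to move in a *tree* by these amounts.

**The construction.** For a maximal element $t$ of $H(g)$ put
$$L_g(t)=\sum_{e\in I_g(t)}s_g(e),$$
a nonnegative integer. $T_1$ is a rooted tree with a root $*$ and one further vertex $[h]$ for each hyperplane $h$. The parent of $[h]$ is $f_1(r(h))$. We put $f_1(o)=*$, and for $g\ne o$: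

- If $H(g)$ has an unpaid maximal element $t$, then $f_1(g)=[t]$. Such $t$ is unique by (P6), as two maximal elements cross.
- Otherwise $H(g)$ has exactly two maximal elements $x,y$, both paid. Indeed, if there were a unique maximal element $t$, all elements would be $\le t$, so $I_g(t)=\emptyset$ and $t$ would be unpaid. Then $f_1(g)$ is the vertex of the geodesic from $[x]$ to $[y]$ at distance $L_g(x)$ from $[x]$ and $L_g(y)$ from $[y]$.

For the second rule we need
$$d([x],[y])=L_g(x)+L_g(y),$$
which is statement (a) of Proposition 10 below.

**The order of the recursion.** The definitions of $T_1$ and $f_1$ refer to each other, so we fix stages. Let $\rho(h)=|\{k:k<h\}|=|H(r(h))|$. When stage $n\ge0$ begins, the tree $T^{(n)}$ with vertices $*$ and all $[h]$ with $\rho(h)<n$ has been built, and $f_1(g)$ has been defined for $|H(g)|<n$. At stage $n$ we first define $f_1(g)$ for $|H(g)|=n$. This involves only $[h]$ with $h$ maximal in $H(g)$, for which $\rho(h)\le n-1$, and statement (a) for $g$. Then every $[h]$ with $\rho(h)=n$ is attached as a new leaf at $f_1(r(h))\in T^{(n)}$. Attaching leaves does not change distances, so we may compute in $T_1=\bigcup_nT^{(n)}$. The proof of (a)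 for a vertex $w$ will use only values $f_1(v')$ with $|H(v')|<|H(w)|$, and (a), (b) for such vertices.

*Example: a tree.* If $X$ is a tree, nobody is paid, $f_2,f_3$ are constant, $H(g)$ is the chain of edges from $o$ to $g$, and $f_1(g)=[\max H(g)]$ for $g\neq o$. The vertex $r(h)$ is the endpoint of the edge $h$ nearer to $o$. So $f_1$ identifies $X$ with $T_1$.

*Example: a column of the grid.* On the axes nobody is paid, so in $T_1$ there are two rays $*,[a_1],[a_2],\dots$ and $*,[b_1],[b_2],\dots$ leaving the root, and $d([a_s],[b_t])=s+t$. Follow $f_1$ up the column $(2k,j)$, using the payments found in Section 4.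

- For $j<k$, $a_{2k}$ is unpaid and $f_1=[a_{2k}]$.
- For $k\le j\le4k$, $a_{2k}$ and $b_j$ are paid (here $j\ge k\ge1$). The $b$'s have total spare $L(a_{2k})=2(j-k)$, and the $a$'s have total spare $L(b_j)=4k-j$. The sum is $2k+j=d([a_{2k}],[b_j])$, as (a) requires. So $f_1$ is at distance $2(j-k)$ from $[a_{2k}]$ on the way to $[b_j]$. It waits at $[a_{2k}]$ for $j=k$, passes the root at $j=2k$ and arrives at $[b_{4k}]$ for $j=4k$.
- For $j>4k$, $b_j$ is unpaid and $f_1=[b_j]$.

The last transition is the delicate one. The parent of $[b_{4k+1}]$ is $f_1(r(b_{4k+1}))=f_1(0,4k)=[b_{4k}]$, which depends only on the hyperplane $b_{4k+1}$ and not on the column. When $b_{4k+1}$ is added unpaid in column $2k$, $f_1$ must be exactly at that place, and it is. That this always happens is part of statement (b) of Proposition 10.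

**Lemma 9.** All labels $h$ of vertices $[h]$ on the path from $*$ to $f_1(g)$ lie in $H(g)$. All labels on the path from $*$ to $[h]$ are $\le h$.

*Proof.* We follow the recursion. The path to $[h]$ consists of the path to $f_1(r(h))$ and $[h]$; the labels on the former lie in $H(r(h))=\{k:k<h\}$. If $f_1(g)=[t]$ with $t\in H(g)$, all labels are $\le t$, hence in $H(g)$. If $f_1(g)$ is a vertex of the geodesic from $[x]$ to $[y]$, it lies on the root path of $[x]$ or of $[y]$. So its root path is part of one of these, and its labels are $\le x$ or $\le y$, hence in $H(g)$. $\square$

## 7. How $f_1$ moves along an edge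

**Proposition 10.** For every vertex $w\ne o$:

(a) If $H(w)$ has two maximal elements $x,y$, both paid at $w$, then $d([x],[y])=L_w(x)+L_w(y)$.

(b) For every edge $v\to w=v+x$:

- if $x$ is unpaid at $w$, then $f_1(w)=[x]$, and its parent is $f_1(v)$;
- if $x$ is paid at $w$, with $y=\max I(x)$, then $d(f_1(v),f_1(w))=s_w(x)$ and $d([y],f_1(w))=d([y],f_1(v))+s_w(x)$.

*Proof.* We use induction on $|H(w)|$; assume (a) and (b) for all vertices with smaller $|H|$. Fix an edge $v\to w=v+x$. For (a), $x$ is one of the two maximal elements and $v=w-x$; the other one is $\max I(x)$ by Lemma 5.

**Step 1: the ladder along $x$.** The purpose is to compare $v$ with $r=r(x)$, since the parent of $[x]$ is $f_1(r)$. Let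
$$Z=I(x)=\{z_1<\dots<z_s\}.$$
By Lemma 5, $H(v)=H(r)\sqcup Z$. The set $H(r)\cup\{z_1,\dots,z_j\}$ is down-closed: an element below $z_i$ lies in $H(v)$, so it is in $H(r)$ or it is some $z_l$ with $l<i$. Let $v_j$ be the vertex with this set. So $v_0=r$, $v_s=v$ and $v_j=v_{j-1}+z_j$. Adding $z_i$ with $i>j$ does not affect $z_j$, because $z_i$ and $z_j$ do not cross. So the paid status and the spare of $z_j$ are the same at $v_j$ and at $v$. Put
$$I_j=I_{v_j}(z_j)=\{e\in H(r):e\parallel z_j\}.$$

*Ladder.* Suppose $z_1,\dots,z_q$ are paid at $v$, and put $\Lambda_q=\sum_{j\le q}s_v(z_j)$. Then $d(f_1(r),f_1(v_q))=\Lambda_q$. If $q\ge1$ and $x'=\max I_1$, then $\max I_j=x'$ for all $j\le q$, and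
$$d([x'],f_1(v_q))=d([x'],f_1(r))+\Lambda_q .$$

The case $q=0$ is trivial. Let $1\le j\le q$. Then $I_j\ne\emptyset$, since $z_j$ is paid at $v_j$ by an element crossing it (so for $j=1$ the element $x'$ exists). Let $e\in I_j$. We have $e\not\ge z_1$, because $H(r)$ is down-closed and $z_1\notin H(r)$. And $e\not<z_1$, for otherwise $e<z_j$. So $e\in I_1$ and $e\le x'$. Next, $x'\not\ge z_j$, because $z_j\notin H(r)$. And $x'\not<z_j$, for otherwise $e\le x'<z_j$. So $x'\in I_j$, and since every $e\in I_j$ satisfies $e\le x'$, we get $\max I_j=x'$.

Now apply (b) to the edges $v_{j-1}\to v_j$ with $j\le q$; this is allowed since $|H(v_j)|\le|H(v)|<|H(w)|$. As $z_j$ is paid at $v_j$ and $\max I_j=x'$, the $j$-th step moves $f_1$ by $s_v(z_j)$ and increases its distance to $[x']$ by $s_v(z_j)$. Summing gives the last formula and $d(f_1(r),f_1(v_q))\le\Lambda_q$. The triangle inequality $d([x'],f_1(v_q))\le d([x'],f_1(r))+d(f_1(r),f_1(v_q))$ gives $\ge$.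

**Step 2: Case 1, $x$ is unpaid at $w$.** Here we must show that $f_1(v)$ is the parent of $[x]$. By definition $f_1(w)=[x]$. By (P5) all $z_j$ are paid with spare $0$ at $v$. The Ladder with $q=s$ gives $d(f_1(r),f_1(v))=0$, so $f_1(v)=f_1(r)$ is the parent of $[x]$. This is (b), and (a) does not apply.

**Step 3: two formulas when $x$ is paid.** From now on $x$ is paid at $w$. Then $Z\ne\emptyset$, $y=z_s$, and $x,y$ are the maximal elements of $H(w)$. Let $p$ be the number of elements paid by $x$ at $w$, so $s_w(x)=2-p$. We prepare both sides of (a).

By Lemma 9 the labels on the root path of $[y]$ are $\le y$. Since $x\parallel y$, the vertex $[x]$ is not on this path, that is, $[y]$ is neither $[x]$ nor a descendant of $[x]$. So the geodesic from $[x]$ to $[y]$ starts with the edge to the parent $f_1(r)$ of $[x]$: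
$$d([x],[y])=1+d(f_1(r),[y]).\tag{1}$$
Further, $x$ is paid by an element of $Z$, whose spare drops by $1$ in the step $v\to w$, and no other spare in $Z$ changes. As $I_w(x)=Z$,
$$L_w(x)=\sum_{j=1}^ss_v(z_j)-1.\tag{2}$$

**Step 4: Case 2, $y$ is unpaid at $v$.** Since $y$ is maximal in $H(v)$, $f_1(v)=[y]$. By (P4) the elements of $Z$ unpaid at $v$ are $z_{q+1},\dots,z_s$ for some $q$; let $u=s-q\ge1$. Then $p=\min(2,u)$.

*Suppose $u>2$.* Then $p=2$ and $s_w(x)=0$. The elements $z_{q+1},z_{q+2}$ paid by $x$ are different from $y=z_s$. So $y$ is still unpaid at $w$, and $f_1(w)=[y]=f_1(v)$. This is (b), and (a) does not apply.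

*Suppose $u\le2$.* Then $p=u$, and $y$ is paid at $w$. We compute both sides of (a).

For $j>q$, $z_j$ is maximal and unpaid at $v_j$ (maximal because it was added last), so $s_v(z_j)=s_{v_j}(z_j)=2$ by (P6). By (2), $L_w(x)=\Lambda_q+2u-1$. Next, $I_w(y)=I_v(y)\cup\{x\}$. The elements of $I_v(y)$ have spare $0$ at $v$ by (P6), hence at $w$ by (P1). So $L_w(y)=s_w(x)=2-u$. The sum is
$$L_w(x)+L_w(y)=\Lambda_q+u+1 .$$

On the other hand, (b) for the edges $v_{j-1}\to v_j$ with $j>q$ says that $f_1(v_j)=[z_j]$ has parent $f_1(v_{j-1})$. So $f_1(v_q),[z_{q+1}],\dots,[z_s]=[y]$ is a descending path of length $u$. Since $z_{q+1}\notin H(r)$, Lemma 9 shows that $f_1(r)$ is neither $[z_{q+1}]$ nor a descendant of it. So the geodesic from $f_1(r)$ to $[y]$ enters this subtree through its top edge and passes through $f_1(v_q)$. With the Ladder,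
$$d(f_1(r),[y])=d(f_1(r),f_1(v_q))+u=\Lambda_q+u .$$
By (1), $d([x],[y])=\Lambda_q+u+1$, which proves (a). Now $f_1(w)$ is defined, and it is at distance $L_w(y)=s_w(x)$ from $[y]=f_1(v)$. Both formulas of (b) say just this.

**Step 5: Case 3, $y$ is paid at $v$.** By (P4) all of $Z$ is paid at $v$, so $p=0$ and $s_w(x)=2$. We want to locate $f_1(v)$ and $f_1(r)$ on one geodesic.

*The maximal elements of $H(v)$.* Since $y$ is paid at $v$, $I_v(y)\ne\emptyset$. By Lemma 5 applied to $v=(v-y)+y$, the maximal elements of $H(v)$ are $y$ and $\max I_v(y)$. Elements of $Z$ do not cross $y=z_s$, so $I_v(y)=I_s$. The Ladder with $q=s$ gives $\max I_v(y)=x'$.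

*$x'$ is paid at $v$.* By the Ladder, $x'\parallel z_j$ for all $j$, so $Z\subseteq I_v(x')$. If $x'$ were unpaid at $v$, then by (P6) all of $Z$ would have spare $0$ at $v$, and by (i) $x$ would not be paid at $w$.

*The geodesic.* So both maximal elements $x',y$ of $H(v)$ are paid, and by (a) for $v$, $f_1(v)$ lies on the geodesic from $[x']$ to $[y]$ at distance $L_v(y)$ from $[y]$. Let $\Lambda=\Lambda_s$. By the Ladder, $d([x'],f_1(v))=d([x'],f_1(r))+\Lambda$ and $d(f_1(r),f_1(v))=\Lambda$, so $f_1(r)$ lies on the geodesic from $[x']$ to $f_1(v)$. Hence the points $[x'],f_1(r),f_1(v),[y]$ lie in this order on one geodesic, and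
$$d(f_1(r),[y])=\Lambda+L_v(y).$$
By (1), $d([x],[y])=1+\Lambda+L_v(y)$, and the geodesic from $[x]$ to $[y]$ passes through $f_1(r)$ and then $f_1(v)$.

*The spares.* By (2), $L_w(x)=\Lambda-1$. Since $x\parallel y$, an element of $I_v(y)\cap I(x)$ would give a triple crossing. So $I_v(y)\cap I(x)=\emptyset$, and the spares on $I_v(y)$ do not change from $v$ to $w$. As $I_w(y)=I_v(y)\cup\{x\}$, we get $L_w(y)=L_v(y)+s_w(x)=L_v(y)+2$. The sum is $L_w(x)+L_w(y)=\Lambda+1+L_v(y)$, which proves (a).

*The move.* Now $f_1(v)$ and $f_1(w)$ both lie on the geodesic from $[y]$ to $[x]$, at distances $L_v(y)$ and $L_v(y)+2$ from $[y]$. So $d(f_1(v),f_1(w))=2=s_w(x)$, and the distance to $[y]$ has increased by $2$. This is (b), and the induction is complete. $\square$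

## 8. The two inequalities

**Upper bound.** We bound the motion of $f$ along an edge $v\to w=v+x$. If $x$ is unpaid at $w$, then $f_1$ moves by $1$ by Proposition 10(b), and $f_2,f_3$ do not move by Lemma 8. If $x$ is paid at $w$ and pays $p$ elements, then $f_1$ moves by $2-p$, and $f_2,f_3$ together move by $1+p$. In both cases the total is at most $3$. Adding along a geodesic shows that $f$ is $3$-Lipschitz.

**Lower bound: notation.** Let $g,g'\in X^0$, and let $m$ be the vertex with $H(m)=H(g)\cap H(g')$. Put $A=H(g)\setminus H(m)$ and $B=H(g')\setminus H(m)$, so $d(g,g')=|A|+|B|$. Let $P_A$ be the number of elements of $A$ paid at $g$, and $P_B$ the number of elements of $B$ paid at $g'$. The trees $T_2,T_3$ will detect paid elements, and $T_1$ will detect the others.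

**Lower bound in $T_2$ and $T_3$.** The terms of the common prefix of $f_i(g)$ and $f_i(g')$ lie in $H(g)\cap H(g')=H(m)$, so none of them is in $A\cup B$. Each element of $A$ paid at $g$ occurs in $f_2(g)$ or $f_3(g)$, and each element of $B$ paid at $g'$ occurs in $f_2(g')$ or $f_3(g')$, always after the common prefix. Hence
$$d(f_2(g),f_2(g'))+d(f_3(g),f_3(g'))\ge P_A+P_B.\tag{3}$$

**Lower bound in $T_1$.** Go from $m$ to $g$ by adding the elements of $A$ one at a time. At each vertex on the way let $c(\cdot)$ be the number of labels from $A$ on the root path of $f_1(\cdot)$. By Lemma 9 the labels for $m$ lie in $H(m)$, so $c(m)=0$. If $a\in A$ is unpaid when added, then by Proposition 10(b) $f_1$ moves to its child $[a]$, and $c$ increases by $1$. If $a$ is paid when added, $f_1$ moves by at most $2$, so $c$ decreases by at most $2$. Let $\alpha$ be the number of elements of $A$ that are paid when added. By (P1) they are still paid at $g$, so $\alpha\le P_A$, and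
$$c(g)\ge(|A|-\alpha)-2\alpha\ge|A|-3P_A.$$
In the same way, the root path of $f_1(g')$ has at least $|B|-3P_B$ labels from $B$. By Lemma 9, the common part of the root paths of $f_1(g)$ and $f_1(g')$ has labels in $H(g)\cap H(g')=H(m)$. So all $A$-labels on the first path and all $B$-labels on the second lie beyond the branching point. Therefore
$$d(f_1(g),f_1(g'))\ge\max(0,|A|-3P_A)+\max(0,|B|-3P_B).\tag{4}$$

**Combining.** For $0\le P\le a$ we have
$$P+\max(0,a-3P)\ge\tfrac a3 .$$
This is clear if $P\ge a/3$. Otherwise $P<a/3$, and the left side is $a-2P\ge a/3$. Apply it with $(P,a)=(P_A,|A|)$ and $(P_B,|B|)$, and add (3) and (4):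
$$\sum_{i=1}^3d(f_i(g),f_i(g'))\ge\tfrac13\bigl(|A|+|B|\bigr)=\tfrac13\,d(g,g').$$
This proves Theorem 2, and with it Corollary 3. $\blacksquare$
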